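# Returns of nilsystems along sums with short gaps

## 1. Consecutive sums, rotations, and the guess "yes"

The question of this talk is posed in Wen Huang, Song Shao and Xiangdong Ye, "Higher order almost automorphy, recurrence sets and the regionally proximal relation", arXiv:1110.6599 (2011). It asks whether a point of a $d$-step nilsystem must return close to itself along every set of integers of a certain kind, built from a sequence by adding terms without skipping too many in a row. The first guess is yes: for $d=1$ the pigeonhole principle gives it in three lines, and the parameter $d$ of the sets seems made to match the step of the nilsystem. Let us make the terms precise and test the guess.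

**Definition (sums with short gaps).** Let $d\ge1$ and let $P=(p_i)_i$ be a finite or infinite sequence in $\mathbb Z$. The set $SG_d(P)$ consists of all integers
$$\epsilon_1p_1+\epsilon_2p_2+\dots+\epsilon_np_n,\qquad n\ge1,\ \epsilon_i\in\{0,1\},$$
where the $\epsilon_i$ are not all $0$ and every block of consecutive $0$'s between two $1$'s has length less than $d$. A set $A\subseteq\mathbb Z$ is an $SG_d$-set if $A=SG_d(P)$ for some infinite $P$, and an $SG_d^*$-set if $A\cap SG_d(P)\ne\emptyset$ for every infinite sequence $P$ in $\mathbb Z$.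

Equivalently, we sum $p_t$ over a nonempty finite index set $S$ whose consecutive elements differ by at most $d$. For $P=(1,10,100,1000,\dots)$, the number $110$ is in $SG_1(P)$; the number $101$ is in $SG_2(P)$ but not in $SG_1(P)$; the number $1001$ is in $SG_3(P)$ but not in $SG_2(P)$. Clearly $SG_d(P)\subset SG_e(P)$ when $d\le e$.

**Definition (nilsystems and their return times).** A $d$-step nilsystem is a system $(X,T)$ with $X=G/\Gamma$, where $G$ is a $d$-step nilpotent Lie group, $\Gamma$ is a discrete cocompact subgroup, and $T$ is translation by a fixed element of $G$. A set $A\subseteq\mathbb Z$ is a Nil$_d$ Bohr$_0$-set if there are a $d$-step nilsystem $(X,T)$, a point $x_0\in X$ and an open neighborhood $U$ of $x_0$ such that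
$$N(x_0,U)=\{n\in\mathbb Z:\ T^nx_0\in U\}\subset A .$$

For $d=1$ and $X=\mathbb T=\mathbb R/\mathbb Z$, the set $\{n:\|n\alpha\|<\varepsilon\}$ is an example, where $\|\cdot\|$ is the distance to $\mathbb Z$. For $d=2$ an example is $\{n:\|n^2\alpha\|<\varepsilon\}$; the nilsystem behind it is written out in Section 7, for all exponents.

The case $d=1$ goes as follows. Here $X$ is a compact abelian group and $T$ is translation by some $g\in X$. Put $S(m)=p_1+\dots+p_m$. Choose a neighborhood $V$ of $0$ with $V-V\subset U-x_0$ and cover $X$ by finitely many translates of $V$. Two of the points $S(m)g$, say with $m<m'$, lie in the same translate. So $n=S(m')-S(m)=p_{m+1}+\dots+p_{m'}$ satisfies $ng\in V-V$, that is, $T^nx_0\in U$; and $n\in SG_1(P)$. The guess is right for $d=1$.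

It is right for every $d$, and no smaller index works.

**Theorem 1.** Let $d\ge1$. Every Nil$_d$ Bohr$_0$-set is an $SG_d^*$-set.

**Theorem 2.** Let $d\ge1$ and let $\alpha$ be irrational. Then $\{n\in\mathbb Z:\|n^{d+1}\alpha\|<1/4\}$ is a Nil$_{d+1}$ Bohr$_0$-set which is not an $SG_d^*$-set.

**Corollary.** For integers $d,e\ge1$, every Nil$_d$ Bohr$_0$-set is an $SG_e^*$-set if and only if $e\ge d$.

The pigeonhole proof, however, does not survive past $d=1$. We see this first on squares.

## 2. The squares $n^2\alpha$ by hand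

Fix $\alpha$ irrational and $\varepsilon>0$. We look for $n$ with $\|n^2\alpha\|<\varepsilon$.

**Pigeonhole again.** With $S(m)=p_1+\dots+p_m$, pass to an infinite set $M\subset\mathbb N$ along which the following limits exist in $\mathbb T$:
$$S(m)\alpha\to\lambda,\qquad S(m)^2\alpha\to t,\qquad 2S(m)\lambda\to\kappa .$$
For $m<m'$ in $M$ expand $(S(m')-S(m))^2\alpha=S(m')^2\alpha+S(m)^2\alpha-2S(m)S(m')\alpha$. Letting $m'\to\infty$ first and then $m\to\infty$, the limit is
$$\tau=2t-\kappa .$$
Nothing forces $\tau=0$. This is the exact point where the argument stops: closeness of $T^{S(m)}x_0$ and $T^{S(m')}x_0$ no longer says that $T^{S(m')-S(m)}x_0$ is close to $x_0$.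

The failure is real and not only one of method. Choose positive integers $p_1,p_2,\dots$ one after the other such that, with an empty sum equal to $0$,
$$\|p_j^2\alpha-\tfrac12\|\le2^{-j-5},\qquad p_j\ge2^{j+4}(p_1+\dots+p_{j-1}),$$
and, for $j\ge2$,
$$\Big\|2p_j\alpha-\frac1{2p_{j-1}}\Big\|\le\delta_j,\qquad\text{where }\delta_j>0\text{ and } \delta_j(p_1+\dots+p_{j-1})\le2^{-j-5}.$$
This is possible because $(2p\alpha,p^2\alpha)_{p\in\mathbb N}$ is equidistributed in $\mathbb T^2$ (Weyl). For $n=p_i+\dots+p_j$ with $i<j$ put $n'=n-p_j$. Then $n^2\alpha-n'^2\alpha=p_j^2\alpha+2p_jn'\alpha$. The first summand is $\frac12$ up to $2^{-j-5}$. The second is, up to $n'\delta_j\le2^{-j-5}$,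
$$\frac{n'}{2p_{j-1}}=\frac12+\frac{p_i+\dots+p_{j-2}}{2p_{j-1}},$$
and the last fraction is at most $\frac12\,2^{-(j-1)-4}=2^{-j-4}$. So $\|n^2\alpha-n'^2\alpha\|\le2^{-j-3}$. Since $\|p_i^2\alpha-\frac12\|\le2^{-i-5}$, adding terms one at a time gives $\|n^2\alpha-\frac12\|\le\sum_{j\ge1}2^{-j-3}=\frac18$ for all $n\in SG_1(P)$. Thus $\{n:\|n^2\alpha\|<1/4\}$ misses $SG_1(P)$.

**Repeating the interval.** One can use $r$ intervals of indices in place of one. For $m_1<\dots<m_{2r}$ in $M$ put $n=\sum_{i=1}^{2r}(-1)^iS(m_i)$. Taking limits with $m_{2r}$ innermost and $m_1$ outermost, $n^2\alpha$ tends to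
$$2rt+\kappa\sum_{i<i'}(-1)^{i+i'}=2rt-r\kappa=r\tau ,$$
because $\sum_{i<i'}s_is_{i'}=\frac12\big((\sum s_i)^2-\sum s_i^2\big)=-r$ for these signs $s_i=(-1)^i$. Some $r\ge1$ has $\|r\tau\|<\varepsilon$. But between index $m_2$ and index $m_3+1$ nothing is summed, and $m_3$ must be taken large after $m_2$. The zero blocks are unbounded.

**Two tracks.** With $d=2$ we may leave out every other term. Split $P$ into two tracks,
$$S_1(m)=p_1+p_3+\dots+p_{2m-1},\qquad S_2(m)=p_2+p_4+\dots+p_{2m},$$
and use one track to cover the holes in the other. Pass to $M$ along which $S_k(m)\alpha\to\lambda_k$, $S_k(m)^2\alpha\to t_k$ and $2S_k(m)\lambda_l\to\kappa_{kl}$, and put $\tau_k=2t_k-\kappa_{kk}$. Write $a_k$ for "at a time $m$, subtract $S_k(m)$", which opens track $k$, and $b_k$ for "at a time $m$, add $S_k(m)$", which closes it. Consider the list of operations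
$$a_1\,a_2\,(b_1a_1)^N\,(b_2a_2)^L\,b_2\,b_1\qquad(N,L\ge0)$$
at times $m_1<m_2<\dots$ in $M$, and let $n=\sum_is_iS_{k_i}(m_i)$ be the outcome. The set of open tracks is successively
$$\emptyset,\{1\},\{1,2\},\ \{2\},\{1,2\},\dots,\{2\},\{1,2\},\ \{1\},\{1,2\},\dots,\{1\},\ \emptyset ,$$
so some track is open throughout. One track opens or closes at a time, so an open track persists across each change, and each persisting track supplies one index out of every two. The index set therefore has consecutive differences at most $2$; Lemma 5 gives the argument in general. (A direct switch from $\{1\}$ to $\{2\}$ would be bad: index $2j-1$ would be followed by $2j+2$.)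

As before, the iterated limit of $n^2\alpha$ is $\sum_it_{k_i}+\sum_{i<i'}s_is_{i'}\kappa_{k_ik_{i'}}$. The pairs inside track $1$ give, with the $t_1$'s, $(N+1)\tau_1$, as in the previous computation; likewise track $2$ gives $(L+1)\tau_2$. A pair with a track-$1$ letter before a track-$2$ letter contributes to the coefficient of $\kappa_{12}$: the first $a_1$ sees all track-$2$ letters, whose signs sum to $0$; each pair $b_1a_1$ has sign sum $0$ and both its letters see the same later track-$2$ letters; the last $b_1$ sees none. So the coefficient is $0$. For $\kappa_{21}$: after $a_2$ the track-$1$ signs sum to $+1$, which gives $-1$; the letters $(b_2a_2)^Lb_2$, of sign sum $+1$, are followed only by $b_1$, which gives $+1$. The total is $0$. Hence the limit is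
$$(N+1)\tau_1+(L+1)\tau_2 ,$$
and choosing $N,L$ with $\|(N+1)\tau_1\|,\|(L+1)\tau_2\|<\varepsilon/2$ gives $n\in SG_2(P)$ with $\|n^2\alpha\|<\varepsilon$.

So the guess passes the test for squares. The error $\tau_1$ is the same constant whatever else is going on, so it could be corrected while track $2$ was open. In higher step the error of closing and reopening a track is a transformation that need not commute with the other operations. We have to control its commutators, and this is what further tracks are for.

## 3. Cubes, the property $(U_d)$, and the reduction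

For a compact Hausdorff space $X$ with a homeomorphism $T$, put $C=\{0,1\}^{d+1}$ and let $Q=Q^{[d+1]}(X)\subset X^C$ be the closure of
$$\{(T^{\omega\cdot h}x)_{\omega\in C}:\ x\in X,\ h\in\mathbb Z^{d+1}\}.$$
Write $\mathbf 0=(0,\dots,0)$ and $\mathbf 1=(1,\dots,1)$.

**Definition (property $(U_d)$).** The system $(X,T)$ satisfies $(U_d)$ if: whenever $x,y\in X$ and the point with coordinate $x$ at $\omega=\mathbf 0$ and $y$ at all $\omega\ne\mathbf0$ lies in $Q^{[d+1]}$, then $x=y$.

For a rotation of a compact abelian group and $d=1$, every point of $Q^{[2]}$ satisfies $x_{00}-x_{10}-x_{01}+x_{11}=0$, a closed condition. With $x$ at $00$ and $y$ elsewhere it reads $x-y=0$.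

For $d=2$ take $T(x,y)=(x+\alpha,y+2x+\alpha)$ on $\mathbb T^2$. By induction
$$T^n(x,y)=(x+n\alpha,\ y+2nx+n^2\alpha).$$
On $Q^{[3]}$ the first coordinates have alternating sum $0$ over the face $\omega_3=0$. The second coordinates have alternating sum $0$ over the whole cube, being third differences of a quadratic polynomial. At the point with $(x_1,x_2)$ at $\mathbf 0$ and $(y_1,y_2)$ elsewhere these two relations give $x_1=y_1$ and $x_2=y_2$. So $(U_2)$ holds. Also $T^n(0,0)=(n\alpha,n^2\alpha)$, so this system sees the squares of Section 2.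

We use three facts.

**Fact A** (Host–Kra–Maass, *Nilsequences and a structure theorem for topological dynamical systems*, Adv. Math. 224 (2010), Thm 1.2). Every minimal $d$-step nilsystem satisfies $(U_d)$.

**Fact B** (Leibman, *Pointwise convergence of ergodic averages for polynomial sequences of translations on a nilmanifold*, Ergodic Theory Dynam. Systems 25 (2005)). In a $d$-step nilsystem the orbit closure of any point is, with $T$, a minimal nilsystem of step $\le d$.

**Fact C** (Ellis–Numakura). Every nonempty compact Hausdorff semigroup in which $u\mapsto uv$ is continuous for each $v$ contains an idempotent.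

A word on ultrafilters. If $p$ is an ultrafilter on $\mathbb N=\{1,2,\dots\}$ and $(y_n)$ is a sequence in a compact Hausdorff space, $\lim_{n\to p}y_n$ is the unique point $y$ such that $\{n:y_n\in V\}\in p$ for every neighborhood $V$ of $y$. The sum of ultrafilters is defined by: $A\in p+p'$ if and only if $\{n:\{m:n+m\in A\}\in p'\}\in p$. Then
$$\lim_{n\to p}\ \lim_{m\to p'}y_{n+m}=\lim_{k\to p+p'}y_k .$$
Indeed, if $V$ is an open neighborhood of the left side, then for $p$-many $n$ the inner limit is in $V$, and for such $n$ we have $y_{n+m}\in V$ for $p'$-many $m$. The space of ultrafilters on $\mathbb N$ is compact Hausdorff and $p\mapsto p+p'$ is continuous, so Fact C gives an idempotent ultrafilter $p=p+p$ on $\mathbb N$.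

**Theorem 1′.** Let $(X,T)$ be a homeomorphism of a compact Hausdorff space satisfying $(U_d)$. Let $x_0\in X$, let $U$ be an open neighborhood of $x_0$, and let $P=(p_i)_{i\ge1}$ be a sequence in $\mathbb Z$. Then there is $n\in SG_d(P)$ with $T^nx_0\in U$.

**Theorem 1′ implies Theorem 1.** Let $A\supset N(x_0,U)$ in a $d$-step nilsystem. Replacing $X$ by the orbit closure of $x_0$ and $U$ by its trace does not change $N(x_0,U)$. By Fact B the new system is a minimal nilsystem of some step $e\le d$. If $e=d$, it satisfies $(U_d)$ by Fact A. If it is one point, $(U_d)$ is trivial. If $1\le e<d$, it satisfies $(U_e)$ by Fact A; and a point of $Q^{[d+1]}$, restricted to the face $\omega_{e+2}=\dots=\omega_{d+1}=0$, is a point of $Q^{[e+1]}$, because this is true for the generating points. The restriction still has $x$ at $\mathbf0$ and $y$ elsewhere, so $x=y$, and $(U_d)$ holds. Theorem 1′ now gives $n\in SG_d(P)\cap A$.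

**Remark.** Theorem 1′ covers every point of every compact system satisfying $(U_d)$, in particular minimal inverse limits of $d$-step nilsystems, which satisfy $(U_d)$ by the same theorem of Host, Kra and Maass.

From here to the end of Section 6, fix $(X,T)$, $x_0$, $U$, $P$ as in Theorem 1′.

## 4. The Ellis semigroup is a group

The limits in Section 2 were limits of powers of $T$. We give them a home in which they can be composed and inverted.

Let $E$ be the closure of $\{T^n:n\in\mathbb Z\}$ in $X^X$ for pointwise convergence; it is compact Hausdorff. For fixed $v$ the map $u\mapsto uv$ is continuous, since $(uv)(x)=u(vx)$. If $v=\lim T^{n_\iota}$, then $T^mv=\lim T^{m+n_\iota}\in E$ because $T^m$ is continuous. Letting $T^m$ tend to $u$, we get $uv\in E$. So $E$ is a compact semigroup as in Fact C. Its elements need not be continuous, and it need not be commutative.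

For the system $T(x,y)=(x+\alpha,y+2x+\alpha)$, an element of $E$ has the form $(x,y)\mapsto(x+\lambda,\,y+\chi(x)+t)$, where $\chi:\mathbb T\to\mathbb T$ is a homomorphism, a pointwise limit of the maps $x\mapsto2nx$.

Next, the same for cubes. For $u\in E$ and $A\subset C$ let $u^A$ be the map of $X^C$ acting as $u$ on the coordinates in $A$ and as the identity elsewhere. Let
$$F_i=\{\omega\in C:\omega_i=1\},\qquad1\le i\le d+1 .$$
Let $\mathcal E$ be the closure, for pointwise convergence, of the group generated by the commuting homeomorphisms $T^{F_1},\dots,T^{F_{d+1}},T^C$ of $X^C$. As above, it is a compact semigroup in which $u\mapsto uv$ is continuous. We need the following properties.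

* Every element of $\mathcal E$ acts coordinatewise, $(x_\omega)\mapsto(u_\omega x_\omega)$ with $u_\omega\in E$. Indeed $E^C$ maps continuously onto the set of such maps, so this set is compact, hence closed, and it contains the generating group.
* If $u\in E$, then $u^{F_i}\in\mathcal E$ and $u^C\in\mathcal E$: if $u=\lim T^{n_\iota}$, then $u^{F_i}=\lim(T^{F_i})^{n_\iota}$ and $u^C=\lim(T^C)^{n_\iota}$.
* Every element of $\mathcal E$ maps $Q$ into $Q$: on the point $(T^{\omega\cdot h}x)_\omega$, the map $T^{F_i}$ raises $h_i$ by $1$ and $T^C$ replaces $x$ by $Tx$; similarly for inverses; and $Q$ is closed.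
* Constant points are in $Q$ (take $h=0$), and $Q$ is invariant under each reflection $\omega_i\mapsto1-\omega_i$ (replace $x$ by $T^{h_i}x$ and $h_i$ by $-h_i$).

**Lemma 1.** $E$ and $\mathcal E$ are groups, with the identity map as unit.

*Proof.* Let $u\in E$ be idempotent and $x\in X$. Apply $u^{F_1}\cdots u^{F_{d+1}}\in\mathcal E$ to the constant point $x$. The result is in $Q$. Its coordinate at $\omega$ is $u^{|\omega|}x$, where $|\omega|=\omega_1+\dots+\omega_{d+1}$. This is $x$ at $\mathbf0$ and $ux$ at every $\omega\ne\mathbf0$. By $(U_d)$, $ux=x$. So $\mathrm{id}$ is the only idempotent of $E$.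

Let $v\in E$. The set $Ev$ is compact, and it is a semigroup, since $(av)(bv)=(avb)v$. By Fact C it contains an idempotent, so $\mathrm{id}\in Ev$, and $v$ has a left inverse. A monoid in which every element has a left inverse is a group.

An idempotent of $\mathcal E$ acts coordinatewise by idempotents $u_\omega\in E$, hence is the identity. The argument of the last paragraph then applies to $\mathcal E$. $\square$

Inverses in $\mathcal E$ are taken coordinatewise: the inverse of $(u_\omega)$ is $(u_\omega^{-1})$.

The next lemma turns membership in $\mathcal E$ into triviality.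

**Lemma 2.** If $g\in E$ and $g^{\{\mathbf1\}}=g^{F_1\cap\dots\cap F_{d+1}}\in\mathcal E$, then $g=\mathrm{id}$.

*Proof.* Apply it to the constant point $x$: the point with $gx$ at $\mathbf1$ and $x$ elsewhere is in $Q$. Reflecting all coordinates moves $gx$ to $\mathbf0$. By $(U_d)$, $gx=x$. $\square$

The last lemma of this section replaces the choice of $r$ with $r\tau\approx0$: positive powers of $g$ come near $\mathrm{id}$ and near $g^{-1}$, even between two other elements.

**Lemma 3.** Let $\beta,g,\gamma\in E$ and let $p$ be an idempotent ultrafilter on $\mathbb N$. Then $\lim_{n\to p}\beta g^n\gamma x_0=\beta\gamma x_0$. Consequently $\lim_{n\to p}\beta g^{n-1}\gamma x_0=\beta g^{-1}\gamma x_0$.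

*Proof.* Put $y_n=\beta g^n\gamma x_0$ for $n\ge0$. For $n_1,\dots,n_{d+1}\in\mathbb N$ apply $(g^{F_1})^{n_1}\cdots(g^{F_{d+1}})^{n_{d+1}}$ and then $\beta^C$ to the constant point $\gamma x_0$. This shows
$$(y_{\omega\cdot(n_1,\dots,n_{d+1})})_{\omega\in C}\in Q .$$
Take $\lim_{n_1\to p}\cdots\lim_{n_{d+1}\to p}$; the limit point is in $Q$. At $\mathbf0$ it has $y_0$. At $\omega\ne\mathbf0$ with $r$ ones, the coordinate is an $r$-fold iterated limit of $y_{n_{i_1}+\dots+n_{i_r}}$, which is the limit of $y_n$ along $p+\dots+p=p$, namely $y^*=\lim_{n\to p}y_n$. By $(U_d)$, $y^*=y_0$. The second claim is the first with $\beta g^{-1}$ in place of $\beta$. $\square$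

## 5. Opening and closing $d$ tracks

Split $P$ into $d$ tracks: for $1\le k\le d$ and $m\ge1$ let
$$S_k(m)=\sum_{j=1}^mp_{k+d(j-1)} .$$
Fix a nonprincipal ultrafilter $q$ on $\mathbb N$ and define in $E$
$$a_k=\lim_{m\to q}T^{-S_k(m)},\qquad b_k=\lim_{m\to q}T^{S_k(m)},\qquad\theta=b_1a_1 .$$

The element $\theta$ closes track $1$ and then reopens it. It need not be the identity, since its two limits are taken one after the other. For $T(x,y)=(x+\alpha,y+2x+\alpha)$, let $\lambda$, $t$, $\chi(x)$ be the limits along $q$ of $S_1(m)\alpha$, $S_1(m)^2\alpha$, $2S_1(m)x$. Then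
$$a_1(x,y)=(x-\lambda,\,y-\chi(x)+t),\qquad b_1(x,y)=(x+\lambda,\,y+\chi(x)+t),$$
$$\theta(x,y)=(x,\ y-\chi(x)+t+\chi(x-\lambda)+t)=(x,\ y+2t-\chi(\lambda)).$$
So $\theta$ is the vertical rotation by $2t-\chi(\lambda)$, which is the $\tau_1$ of Section 2. It is central in $E$, so $a_2\theta a_2^{-1}\theta^{-1}=\mathrm{id}$. The next lemma is the general form of this last identity.

**Lemma 4.** Let $g_1=\theta$ and $g_j=a_jg_{j-1}a_j^{-1}g_{j-1}^{-1}$ for $2\le j\le d$. Then $g_d=\mathrm{id}$.

*Proof.* The idea is that $\theta$ already lives on a face of codimension $2$ of the cube, and each commutator gains one more codimension. Let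
$$c=\lim_{m\to q}(T^{F_1})^{S_1(m)}(T^{F_2})^{-S_1(m)}\in\mathcal E .$$
This is a single limit, with the same $m$ in both factors. So $c$ acts as $b_1$ on $F_1\setminus F_2$, as $a_1$ on $F_2\setminus F_1$, and as the identity on $F_1\cap F_2$ and outside $F_1\cup F_2$. On the other hand $b_1^{F_1}a_1^{F_2}\in\mathcal E$ acts as $b_1$ on $F_1\setminus F_2$, as $a_1$ on $F_2\setminus F_1$, as $b_1a_1$ on $F_1\cap F_2$, and as the identity outside. Since $\mathcal E$ is a group with coordinatewise inverses,
$$b_1^{F_1}a_1^{F_2}c^{-1}=\theta^{F_1\cap F_2}\in\mathcal E .$$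

For $A,B\subset C$ and $u,v\in E$, the commutator of $u^A$ and $v^B$ is $[u,v]^{A\cap B}$ with $[u,v]=uvu^{-1}v^{-1}$: at a coordinate outside $A\cap B$ one of the two entries is the identity. So if $g_{j-1}^{F_1\cap\dots\cap F_j}\in\mathcal E$, its commutator with $a_j^{F_{j+1}}\in\mathcal E$ gives $g_j^{F_1\cap\dots\cap F_{j+1}}\in\mathcal E$. By induction this holds up to $j=d$, and then Lemma 2 gives $g_d=\mathrm{id}$. $\square$

Now the bookkeeping of open tracks.

**Definition (states and legal words).** A state is a subset $\sigma\subset\{1,\dots,d\}$. Consider formal letters $a_k^{\pm1},b_k^{\pm1}$. The letters $a_k$ and $b_k^{-1}$ move $\sigma$ to $\sigma\cup\{k\}$, and are legal if $k\notin\sigma$. The letters $b_k$ and $a_k^{-1}$ move $\sigma$ to $\sigma\setminus\{k\}$, and are legal if $k\in\sigma$. Words are read from left to right, and each word has a value in the group $E$. The formal inverse of a legal word is legal and visits the same states in reverse order.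

**Definition (admissible words).** A positive word, that is, one with letters $a_k,b_k$ only, is admissible if it has length $r\ge1$, is legal from $\emptyset$, ends at $\emptyset$, and all its intermediate states $\sigma_1,\dots,\sigma_{r-1}$ are nonempty. (Then $r\ge2$.)

For instance $a_1b_1$ is admissible. For $d=2$ the words $a_1a_2(b_1a_1)^N(b_2a_2)^Lb_2b_1$ of Section 2 are admissible, but $a_1b_1a_1b_1$ is not.

**Lemma 5.** If $w$ is an admissible word and $V$ is open with $wx_0\in V$, then $T^nx_0\in V$ for some $n\in SG_d(P)$.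

*Proof.* *Finding $n$.* Let $w=c_1\cdots c_r$ with $c_i=\lim_{m\to q}T^{s_iS_{k_i}(m)}$, where $s_i=-1$ if $c_i=a_{k_i}$ and $s_i=+1$ if $c_i=b_{k_i}$. Each power of $T$ is continuous, so it passes through the limits to its right:
$$wx_0=\lim_{m_1\to q}\cdots\lim_{m_r\to q}T^{s_1S_{k_1}(m_1)+\dots+s_rS_{k_r}(m_r)}x_0 .$$
This point is in the open set $V$, and every set $\{m:m>m_i\}$ is in $q$. So we can choose successively $m_1<m_2<\dots<m_r$ such that $n=\sum_is_iS_{k_i}(m_i)$ satisfies $T^nx_0\in V$.

*The index set of $n$.* For each $k$ the letters $a_k,b_k$ alternate in $w$, starting with $a_k$ and ending with $b_k$, because $w$ is legal from $\emptyset$ to $\emptyset$. An $a_k$ at time $m_i$ and the next $b_k$ at time $m_{i'}$ contribute $S_k(m_{i'})-S_k(m_i)=\sum_{m_i<j\le m_{i'}}p_{k+d(j-1)}$, and $k$ belongs exactly to the states in between. Hence $n=\sum_{t\in S}p_t$ with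
$$S=\{k+d(j-1):\ 1\le i\le r-1,\ m_i<j\le m_{i+1},\ k\in\sigma_i\}.$$

*The gaps.* Call $j$ the level of $k+d(j-1)$, and call $\sigma_i$ the state of the levels $m_i<j\le m_{i+1}$. Since all $\sigma_i$ are nonempty, the levels occurring in $S$ are exactly $m_1+1,\dots,m_r$. Two consecutive levels $j,j+1$ have states that are equal, or are consecutive states $\sigma_i,\sigma_{i+1}$ (as $m_i<m_{i+1}<m_{i+2}$), both nonempty and one containing the other. In each case the two states share an element $k^*$.

Let $s=k+d(j-1)\in S$ with $s\ne\max S$. We show $S\cap(s,s+d]\ne\emptyset$. If $j=m_r$, a larger element of $S$ has the same level and differs from $s$ by less than $d$. If $j<m_r$, take $k^*$ common to the states of levels $j$ and $j+1$. If $k^*>k$, then $k^*+d(j-1)\in S\cap(s,s+d)$. If $k^*\le k$, then $k^*+dj=s+d-(k-k^*)\in S\cap(s,s+d]$, as $0\le k-k^*\le d-1$.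

So consecutive elements of $S$ differ by at most $d$, that is, blocks of zeros have length less than $d$. Also $S\ne\emptyset$. Thus $n\in SG_d(P)$. $\square$

By Lemma 5, Theorem 1′ follows once $x_0$ is in the closure of $\{wx_0:w\text{ admissible}\}$.

## 6. A word for $\theta^{-1}$ that avoids $\emptyset$, and the proof of Theorem 1′

Since $\theta=b_1a_1$, the element $a_1\theta^{-1}b_1=a_1a_1^{-1}b_1^{-1}b_1$ is the identity. Read literally, $\theta^{-1}$ starts at state $\{1\}$ and passes through $\emptyset$. The relation $g_d=\mathrm{id}$ contains $\theta^{\pm1}$ many times, and all of its occurrences but one can be run while some other track is open. Solving the relation for that one occurrence writes $\theta^{-1}$ without visiting $\emptyset$.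

**Step 1: a loop $W$ at state $\{1\}$, never visiting $\emptyset$, of value $\theta^{-1}$.** Let $G_1$ be the formal word $b_1a_1$, also denoted $\theta$, with formal inverse $\theta^{-1}=a_1^{-1}b_1^{-1}$, and let $G_j=a_jG_{j-1}a_j^{-1}G_{j-1}^{-1}$ for $2\le j\le d$. The value of $G_j$ is $g_j$.

We claim that for $1\le j\le d$ the word $G_j$ is a legal loop at $\{1\}$, uses only letters of index at most $j$, and has the form
$$G_j=U_j\,\theta^{\pm1}\,V_j,$$
where $U_j,V_j$ are possibly empty legal loops at $\{1\}$ visiting only nonempty states. For $j=1$ take $U_1,V_1$ empty; $\theta$ runs $\{1\}\to\emptyset\to\{1\}$. Suppose the claim holds for $j-1$. The word $G_{j-1}$ does not use the index $j$, so in $a_jG_{j-1}a_j^{-1}$ it is run with $j$ added to all states. Thus $a_jG_{j-1}a_j^{-1}$ is a legal loop at $\{1\}$ visiting only nonempty states, even where $G_{j-1}$ itself would pass through $\emptyset$. Since $G_{j-1}^{-1}=V_{j-1}^{-1}\theta^{\mp1}U_{j-1}^{-1}$, we get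
$$G_j=\big(a_jG_{j-1}a_j^{-1}V_{j-1}^{-1}\big)\,\theta^{\mp1}\,U_{j-1}^{-1},$$
which has the required form with $U_j=a_jG_{j-1}a_j^{-1}V_{j-1}^{-1}$ and $V_j=U_{j-1}^{-1}$.

By Lemma 4 the value of $G_d$ is $\mathrm{id}$. If the sign in $G_d=U_d\theta^{\pm1}V_d$ is $+$, then $\theta=U_d^{-1}V_d^{-1}$ in $E$, so $\theta^{-1}$ is the value of $W:=V_dU_d$. If the sign is $-$, then $\theta^{-1}$ is the value of $W:=U_d^{-1}V_d^{-1}$. In both cases $W$ is a legal loop at $\{1\}$ visiting only nonempty states.

For $d=1$, $W$ is empty. For $d=2$, $G_2=(a_2\theta a_2^{-1})\,\theta^{-1}$ and $W=a_2\theta^{-1}a_2^{-1}=a_2a_1^{-1}b_1^{-1}a_2^{-1}$. For $d=3$, $G_3=(a_3G_2a_3^{-1})\,\theta\,(a_2\theta^{-1}a_2^{-1})$ and $W=a_2\theta^{-1}a_2^{-1}\cdot a_3G_2a_3^{-1}$.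

**Step 2: a formal word from $\emptyset$ to $\emptyset$ with value $\mathrm{id}$.** The word $a_1Wb_1$ is legal from $\emptyset$ to $\emptyset$, and all its intermediate states are nonempty. Its value is
$$a_1\theta^{-1}b_1=a_1a_1^{-1}b_1^{-1}b_1=\mathrm{id}.$$
It is not yet admissible, because $W$ contains inverse letters.

**Step 3: making the inverses inverses of positive loops.** Inside $W$ every letter connects a state $\sigma$ and $\sigma\cup\{k\}$, where $k\notin\sigma$ and $\sigma\ne\emptyset$. Replace

* each $a_k^{-1}:\sigma\cup\{k\}\to\sigma$ by $b_k\,(a_kb_k)^{-1}$, which has the same value, as $b_kb_k^{-1}a_k^{-1}=a_k^{-1}$. Here $b_k$ goes $\sigma\cup\{k\}\to\sigma$, and $a_kb_k$ is a loop $\sigma\to\sigma\cup\{k\}\to\sigma$ through nonempty states;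
* each $b_k^{-1}:\sigma\to\sigma\cup\{k\}$ by $a_k\,(b_ka_k)^{-1}$, which has the same value, as $a_ka_k^{-1}b_k^{-1}=b_k^{-1}$. Here $a_k$ goes $\sigma\to\sigma\cup\{k\}$, and $b_ka_k$ is a loop $\sigma\cup\{k\}\to\sigma\to\sigma\cup\{k\}$ through nonempty states.

We obtain in $E$
$$\mathrm{id}=c_0h_1^{-1}c_1h_2^{-1}\cdots h_s^{-1}c_s, \tag{1}$$
where the $c_i$ are positive words (some possibly empty), the $h_i$ are positive loops, $c_0$ begins with $a_1$ and $c_s$ ends with $b_1$. For all $n_1,\dots,n_s\ge1$ the positive word $c_0h_1^{n_1-1}c_1\cdots h_s^{n_s-1}c_s$ is admissible: running a loop any number of times, including zero, does not change the state at its base, and no nonempty state has been lost.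

For $d=2$ the words obtained are
$$a_1a_2\,b_1(a_1b_1)^{n_1-1}\,a_1(b_1a_1)^{n_2-1}\,b_2(a_2b_2)^{n_3-1}\,b_1=a_1a_2(b_1a_1)^{n_1+n_2-1}(b_2a_2)^{n_3-1}b_2b_1 ,$$
which are words of Section 2.

**Step 4: replacing the inverses by positive powers.** If $s=0$, which happens for $d=1$, then (1) says $x_0=c_0x_0$ with $c_0=a_1b_1$ admissible. Otherwise apply Lemma 3 successively to $h_1,\dots,h_s$. At the $i$-th stage $n_1,\dots,n_{i-1}$ are fixed, and we use
$$\beta=c_0h_1^{n_1-1}c_1\cdots h_{i-1}^{n_{i-1}-1}c_{i-1},\qquad g=h_i,\qquad\gamma=c_ih_{i+1}^{-1}\cdots h_s^{-1}c_s .$$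
This gives
$$x_0=c_0h_1^{-1}c_1\cdots h_s^{-1}c_sx_0=\lim_{n_1\to p}\lim_{n_2\to p}\cdots\lim_{n_s\to p}c_0h_1^{n_1-1}c_1\cdots h_s^{n_s-1}c_sx_0 .$$
So $x_0$ is in the closure of $\{wx_0:w\text{ admissible}\}$, and some admissible $w$ has $wx_0\in U$. By Lemma 5 there is $n\in SG_d(P)$ with $T^nx_0\in U$. This proves Theorem 1′, hence Theorem 1. $\blacksquare$

## 7. Powers $n^{d+1}\alpha$ kept near $\frac12$: proof of Theorem 2

Let $\alpha$ be irrational and $A=\{n\in\mathbb Z:\|n^{d+1}\alpha\|<1/4\}$.

**Step 1: $A$ is a Nil$_{d+1}$ Bohr$_0$-set.** On $\mathbb T^{d+1}$ let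
$$T(x_1,\dots,x_{d+1})=(x_1+\alpha,\ x_2+x_1,\ \dots,\ x_{d+1}+x_d).$$
Let $M$ be the unipotent integer matrix of the linear part of $T$. Let $\tilde G=\mathbb Z\ltimes_M\mathbb R^{d+1}$, with product $(k,v)(l,w)=(k+l,v+M^kw)$, and $\tilde\Gamma=\mathbb Z\ltimes_M\mathbb Z^{d+1}$. The map $(k,v)\tilde\Gamma\mapsto v\bmod\mathbb Z^{d+1}$ identifies $\tilde G/\tilde\Gamma$ with $\mathbb T^{d+1}$, because $M^k\mathbb Z^{d+1}=\mathbb Z^{d+1}$. Translation by $(1,\alpha e_1)$, where $e_1$ is the first basis vector, sends $(k,v)$ to $(k+1,\alpha e_1+Mv)$, that is, it is $T$. A direct computation gives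
$$[(k,v),(l,w)]=\big(0,\ (M^k-I)w-(M^l-I)v\big).$$
All these vectors lie in $(M-I)\mathbb R^{d+1}$, and $k=1$, $v=0$, $l=0$ gives every element of it. So the second term of the lower central series is $(M-I)\mathbb R^{d+1}$. Commutators of $(k,v)$ with $(0,w)$ for $w\in(M-I)^{i}\mathbb R^{d+1}$ fill $(M-I)^{i+1}\mathbb R^{d+1}$ in the same way. Hence the $(i+1)$-st term is $(M-I)^i\mathbb R^{d+1}$ for $i\ge1$. As $M-I$ is the shift $(x_1,\dots,x_{d+1})\mapsto(0,x_1,\dots,x_d)$, we have $(M-I)^d\ne0$ and $(M-I)^{d+1}=0$. So this is a $(d+1)$-step nilsystem.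

By Pascal's rule, $T^n0=\big(\binom ni\alpha\big)_{1\le i\le d+1}$ for all $n\in\mathbb Z$. The polynomial $n^{d+1}$ is integer-valued and vanishes at $0$, so $n^{d+1}=\sum_{i=1}^{d+1}c_i\binom ni$ with $c_i\in\mathbb Z$. Hence $A=N(0,U)$ with the open neighborhood $U=\{x:\|\sum c_ix_i\|<1/4\}$ of $0$. (With $\varepsilon$ in place of $1/4$ this covers the example of Section 1.)

**Step 2: the polynomial that tells how $p_j$ should react.** We look for $P$ with $\|n^{d+1}\alpha-\frac12\|$ small on $SG_d(P)$. As in Section 2, adding $p_j$ to a sum should change $n^{d+1}\alpha$ by about $\frac12$ if the sum is empty, and by about $0$ if it already uses one of the $d$ previous indices. The expansion of $(n+p_j)^{d+1}\alpha-n^{d+1}\alpha$ is a polynomial of degree at most $d$ in $n$ whose coefficients we can prescribe modulo $1$ through $p_j$. So we need a polynomial with this behavior. For $d=1$ it was $\frac12(1+n/p_{j-1})$. In general put $W_j=[j-d,j-1]\cap\mathbb N$ and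
$$R_j(n)=\frac12\sum_{I\subset W_j}\frac{n^{|I|}}{|I|!\,\prod_{y\in I}p_y}=\sum_{r=0}^d\rho_{j,r}n^r,\qquad R_j(0)=\tfrac12 .$$
The term of $I$ is designed to be about $\frac12$ modulo $1$ if $I$ is contained in the index set of $n$, and about $0$ otherwise. Then $R_j$ is about half the number of subsets of a set, which is an integer as soon as that set is nonempty.

**Step 3: construction of $P$.** Given $p_1,\dots,p_{j-1}$, choose a positive integer $p_j$ such that

* (a) $2\,d!\,p_1\cdots p_{j-1}$ divides $p_j$;
* (b) if $j\ge2$, then $p_j\ge2^d(j+d)^d\,2^{j+d+4}\,p_{j-1}^d$ and $p_j>p_{j-1}$;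
* (c) $\big\|\binom{d+1}ip_j^i\alpha-\rho_{j,d+1-i}\big\|\le\eta_j$ for $1\le i\le d+1$, where $\eta_j>0$ satisfies $(d+1)(1+p_1+\dots+p_{j-1})^d\,\eta_j\le2^{-j-4}$.

This is possible. Put $D=2\,d!\,p_1\cdots p_{j-1}$ and look for $p_j=Dq$ with $q\in\mathbb N$. For every nonzero integer vector $(k_i)$ the polynomial $\sum_ik_iD^iq^i\alpha$ in $q$ has an irrational nonconstant coefficient. So by Weyl's theorem $(D^iq^i\alpha)_{1\le i\le d+1}$ is equidistributed in $\mathbb T^{d+1}$. Hence infinitely many $q$ bring $(Dq)^i\alpha$ within $\eta_j/\binom{d+1}i$ of $\rho_{j,d+1-i}/\binom{d+1}i$ modulo $1$ for all $i$ simultaneously. Multiplying by $\binom{d+1}i$ gives (c), and a large such $q$ gives (b).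

For finite $S\subset\mathbb N$ write $n_S=\sum_{t\in S}p_t$, with $n_\emptyset=0$. For $S\subset\{1,\dots,j-1\}$, including $\emptyset$,
$$n_{S\cup\{j\}}^{d+1}\alpha-n_S^{d+1}\alpha=\sum_{i=1}^{d+1}n_S^{d+1-i}\binom{d+1}ip_j^i\alpha ,$$
and by (c) this differs modulo $1$ from $\sum_{i=1}^{d+1}\rho_{j,d+1-i}n_S^{d+1-i}=R_j(n_S)$ by at most $\sum_in_S^{d+1-i}\eta_j$. So
$$\big\|n_{S\cup\{j\}}^{d+1}\alpha-n_S^{d+1}\alpha-R_j(n_S)\big\|\le2^{-j-4}. \tag{2}$$

**Step 4: $R_j(n_S)$ is nearly an integer when $S$ meets the window.** We prove: if $S\subset\{1,\dots,j-1\}$ and $S\cap W_j\ne\emptyset$, then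
$$\|R_j(n_S)\|\le2^{-j-4}. \tag{3}$$
Fix $I=\{y_1>\dots>y_i\}\subset W_j$ and expand $n_S^i$ as a sum over sequences in $S^i$. A sequence which, rearranged in decreasing order, is $x_1\ge\dots\ge x_i$ contributes to $R_j(n_S)$ the number
$$\frac{p_{x_1}\cdots p_{x_i}}{2\,i!\,p_{y_1}\cdots p_{y_i}} .$$

* Suppose $x_l=y_l$ for all $l$. This occurs only if $I\subset S$, and then for exactly $i!$ sequences, as the $y_l$ are distinct. Their total contribution is $\frac12$. This includes $I=\emptyset$, with its unique empty sequence.
* Otherwise let $l$ be the first index with $x_l\ne y_l$, and cancel the equal factors before it. Suppose $x_l>y_l$. The indices $y_l,\dots,y_i$ are distinct and smaller than $x_l$, and $i!$ divides $d!$. So by (a) for $p_{x_l}$, the number $2\,i!\,p_{y_l}\cdots p_{y_i}$ divides $p_{x_l}$, and the contribution is an integer.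
* Suppose $x_l<y_l=:y$. Then $x_l,\dots,x_i\le y-1$, so $y\ge2$. Since $P$ is an increasing sequence of positive integers, the contribution is positive and at most $p_{y-1}^{\,i-l+1}/p_y\le p_{y-1}^d/p_y$, with $y\in W_j$.

There are at most $2^d$ sets $I$, and at most $(j-1)^d$ sequences for each nonempty $I$. Also $j\le y+d$ for $y\in W_j$. So by (b) for $p_y$, the total of the contributions of the last kind is at most
$$\max_y\,2^d(y+d)^d\,\frac{p_{y-1}^d}{p_y}\le\max_y\,2^{-y-d-4}\le2^{-j-4},$$
the maxima being over $y\in W_j$ with $y\ge2$; if there are no such contributions, the total is $0$. Modulo $1$ and up to this error, $R_j(n_S)$ equals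
$$\tfrac12\,\#\{I:I\subset S\cap W_j\}=\tfrac12\cdot2^{|S\cap W_j|}\equiv0 ,$$
because $S\cap W_j\ne\emptyset$. This proves (3).

**Step 5: all of $SG_d(P)$ stays near $\frac12$.** Let $S$ be a nonempty finite set of indices whose consecutive elements differ by at most $d$. We show by induction on $|S|$ that
$$\|n_S^{d+1}\alpha-\tfrac12\|\le\sum_{j\in S}2^{-j-3}. \tag{4}$$
If $S=\{j\}$, use (2) with the empty set and $R_j(0)=\frac12$. If $|S|\ge2$, let $j=\max S$ and $S'=S\setminus\{j\}$. Then $S'$ is again of this form, and $\max S'\ge j-d$, so $S'$ meets $W_j$. By (2) and (3), $\|n_S^{d+1}\alpha-n_{S'}^{d+1}\alpha\|\le2\cdot2^{-j-4}=2^{-j-3}$, and (4) follows from the induction hypothesis for $S'$.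

The right side of (4) is at most $\frac18$. So $\|n^{d+1}\alpha\|\ge\frac38$ for all $n\in SG_d(P)$, and $A\cap SG_d(P)=\emptyset$. This proves Theorem 2. $\blacksquare$

## 8. Exactly the indices $e\ge d$: proof of the Corollary

If $e\ge d$, then $SG_d(P)\subset SG_e(P)$ for every $P$. So every $SG_d^*$-set is an $SG_e^*$-set, and Theorem 1 gives the claim.

If $e<d$, Theorem 2 with $e$ in place of $d$ gives a Nil$_{e+1}$ Bohr$_0$-set which is not an $SG_e^*$-set. Since $e+1\le d$, it is a Nil$_d$ Bohr$_0$-set. If one insists on step exactly $d$, take the product of its nilsystem with any $d$-step nilsystem, for instance one from Step 1 of Section 7 when $d\ge2$ (and $d\ge2$ here, as $1\le e<d$), and replace $U$ by $U$ times the second factor; the return times are unchanged. So for $e<d$ some Nil$_d$ Bohr$_0$-set is not an $SG_e^*$-set. $\blacksquare$
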